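\title{A trace formula for complex H\'enon maps and the absence of exceptional automorphisms}

\begin{abstract}
A loxodromic polynomial automorphism $f$ of $\mathbf{C}^2$ is called exceptional if there is a complex number $\kappa$ such that every saddle point of exact period $n$ has unstable multiplier $\kappa^n$. We prove that no such automorphism exists. The main tool is an exact formula, obtained by residue calculus, for the sum of the traces of $Df^n$ over the fixed points of $f^n$. Comparing it with the value that exceptionality would force, and using the Euler--Jacobi relation, gives a contradiction. The result persists when a small proportion of saddles with small multipliers is exempted, and every loxodromic automorphism has two saddles of the same period with different unstable multipliers.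
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Exceptional automorphisms}

Let $\mathsf{Aut}(\mathbf{C}^2)$ be the group of polynomial automorphisms of $\mathbf{C}^2$. The \emph{dynamical degree} of $f\in\mathsf{Aut}(\mathbf{C}^2)$ is $\lambda_1(f)=\lim_{n\to\infty}\deg(f^n)^{1/n}$, and $f$ is \emph{loxodromic} if $\lambda_1(f)>1$. The basic examples are the \emph{H\'enon maps}
\[
h(x,y)=(p(x)-ay,\;x),\qquad a\in\mathbf{C}^*,\quad \deg p\ge 2 .
\]
By a theorem of Friedland and Milnor \cite{FM}, every loxodromic $f$ is conjugate in $\mathsf{Aut}(\mathbf{C}^2)$ to a composition of H\'enon maps, and $\lambda_1(f)$ is the product of their degrees. Throughout, $d=\lambda_1(f)$, an integer $\ge2$, and $\delta=\det Df$. The Jacobian determinant is a polynomial without zeros, so $\delta$ is a nonzero constant; for $h$ above it equals $a$.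

A periodic point $p$ of exact period $n$ is a \emph{saddle} if the eigenvalues of $Df^n_p$ can be labeled so that $|\lambda^s(p)|<1<|\lambda^u(p)|$. We call $\lambda^u(p)$ the \emph{unstable multiplier} of $p$ and write $\operatorname{SPer}_n(f)$ for the set of saddles of exact period $n$. Multipliers do not change under conjugacy, and $\lambda^s(p)\lambda^u(p)=\delta^n$, so the stable multiplier carries no further information. The modulus of $\lambda^u(p)$ measures how much the orbit of $p$ expands in one period, and its argument how much the expanding direction turns. The most degenerate behavior one can imagine is that all saddle orbits expand and turn at one and the same rate.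

\begin{definition}
A loxodromic automorphism $f$ is \emph{exceptional} if there is $\kappa\in\mathbf{C}$ such that $\lambda^u(p)=\kappa^n$ for every $n\ge1$ and every $p\in\operatorname{SPer}_n(f)$.
\end{definition}

The question, which comes from the paper of Cantat and Dujardin \cite{CD}, is whether an exceptional loxodromic automorphism of $\mathbf{C}^2$ exists. Three neighboring examples show that this kind of degeneracy does occur.
\begin{itemize}
\item \emph{Tori.} A matrix $A\in\mathrm{SL}_2(\mathbf{Z})$ with eigenvalues $\kappa,\kappa^{-1}$, $|\kappa|>1$, acts on $E\times E$ for an elliptic curve $E$. Its derivative is $A$ everywhere, so every point of period $n$ has unstable multiplier $\kappa^n$.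
\item \emph{Positive characteristic.} Analogues of exceptional automorphisms are known to exist in positive characteristic, and a mechanism is easy to see. Over a field of characteristic $\ell$ with an absolute value, take $|\kappa|>1>|\kappa'|>0$ and $h(x,y)=(x^{\ell}+(\kappa+\kappa')x-\kappa\kappa' y,\;x)$. The derivative of $h$ is a constant matrix with eigenvalues $\kappa,\kappa'$.
\item \emph{The degenerate H\'enon map.} For $a=0$ the map $h_0(x,y)=(x^d,x)$ is not invertible. If $(x_{1},x_0)$ has period $n$ and $x_1\neq0$, then with $x_{i+1}=x_i^d$ the eigenvalues of $Dh_0^n$ are $0$ and $\prod_{i=1}^n d\,x_i^{d-1}=d^n\prod_{i=1}^n x_{i+1}/x_i=d^n$.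
\end{itemize}
In each case a group law makes the derivative constant in a suitable frame. A complex H\'enon map has no visible structure of this kind, so one expects the answer to be negative. The third example shows why this needs an argument. The derivative of $h_0$ is not constant in the given coordinates, and $h_0$ is a limit of H\'enon maps, so a proof has to tell $\delta=0$ from small $\delta\ne0$.

\subsection{Results}

\begin{theorem}\label{thm:main}
No loxodromic $f\in\mathsf{Aut}(\mathbf{C}^2)$ is exceptional.
\end{theorem}

The set $\operatorname{Fix}(f^n)$ of fixed points of $f^n$ is always counted with multiplicity. The multiplicity of $p$ is the dimension of the quotient of the local ring of $\mathbf{C}^2$ at $p$ by the two components of $f^n-\mathrm{id}$; it equals $1$ exactly when $\det(I-Df^n_p)\ne0$. For $p\in\operatorname{Fix}(f^n)$ put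
\[
t_n(p)=\operatorname{tr}Df^n_p .
\]
Single multipliers are hard to compute, but the sum of all the traces has a closed form.

\begin{theorem}[Trace formula]\label{thm:trace}
Let $f=h_m\circ\dots\circ h_1$ with $h_i(x,y)=(p_i(x)-a_iy,\,x)$, where $p_i$ is monic of degree $d_i\ge2$, $a_i\neq0$, and indices are read modulo $m$. Put $d=\prod_{i=1}^m d_i$ and $\delta=\prod_{i=1}^m a_i$. Let $\rho_i$ be the coefficient of $x^{d_i-1}$ in the remainder of $(p_i')^2$ modulo $p_i$, let $v_i=a_i\,d_{i-1}d_i\,(d_{i-1}d_i-2)$, and let $\nu_1,\nu_2$ be the eigenvalues of $R_m\cdots R_1$, where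
\[
R_i=\begin{pmatrix}\rho_i&v_i\\1&0\end{pmatrix}.
\]
Then for $nm\ge3$
\[
\sum_{p\in\operatorname{Fix}(f^n)}t_n(p)=E(n):=d^{2n}+(d^2\delta)^n+\nu_1^n+\nu_2^n-d^n-(d\delta)^n ,
\]
and $0<|\nu_1\nu_2|<|\delta|\,d^4$.
\end{theorem}

For a quadratic map $h(x,y)=(x^2+\mu-ay,\,x)$ we have $(p')^2=4p-4\mu$, so $\rho_1=0$, $v_1=8a$, $\nu_1=-\nu_2$, $\nu_1^2=8a$, and the sum does not depend on $\mu$.

If $f$ is exceptional, most points of $\operatorname{Fix}(f^n)$ have the trace $\kappa^n+(\delta/\kappa)^n$. The comparison with $E(n)$ uses only this, together with a bound on the remaining traces.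

\begin{theorem}\label{thm:bad}
Let $f$ be loxodromic and let $\kappa\in\mathbf{C}$ satisfy $|\kappa|>\max(1,|\delta|)$. Put $\tau_n=\kappa^n+(\delta/\kappa)^n$, call $p\in\operatorname{Fix}(f^n)$ \emph{bad} if $t_n(p)\neq\tau_n$, and let $s_n$ be the number of bad points, with multiplicity. It is impossible that, as $n\to\infty$,
\begin{equation}\label{eq:hyp}
s_n=o(d^n)\qquad\text{and}\qquad \max_{p\ \mathrm{bad}}|t_n(p)|=o(|\kappa|^n).
\end{equation}
Consequently there is no $\kappa\in\mathbf{C}$ with the following property: for all but $o(d^n)$ of the saddles $p\in\operatorname{Fix}(f^n)$ the unstable eigenvalue of $Df^n_p$ is $\kappa^n$, and for the exempted saddles it is $o(|\kappa|^n)$ uniformly.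
\end{theorem}

A maximum over the empty set is read as $0$. A second strengthening of Theorem~\ref{thm:main} drops the relation between different periods.

\begin{theorem}\label{thm:const}
For every loxodromic $f$ there is an $n$ such that $\lambda^u$ is not constant on $\operatorname{SPer}_n(f)$.
\end{theorem}

Section~\ref{sec:model} runs the whole argument for polynomials in one variable, where it takes a page and ends at the map $x\mapsto x^d$. Sections~\ref{sec:cyclic} and~\ref{sec:trace} prove the trace formula, Section~\ref{sec:compare} proves Theorems~\ref{thm:bad} and~\ref{thm:main}, and Section~\ref{sec:const} proves Theorem~\ref{thm:const}. The first part of Theorem~\ref{thm:bad} is algebraic. Dynamics enters afterward, through the count of saddles of Bedford, Lyubich and Smillie \cite{BLS2} and, for Theorem~\ref{thm:const} only, through homoclinic orbits.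

\section{The model: polynomials in one variable}\label{sec:model}

Let $g$ be a monic polynomial of degree $D\ge2$, let $c\in\mathbf{C}$ be such that $g(x)-x-c$ has simple roots, and put $J=g'-1$. For a polynomial $u$ of degree $\le D-1$, comparing the coefficients of $x^{D-1}$ in the Lagrange interpolation formula at these roots gives
\begin{equation}\label{eq:lagrange}
\sum_{g(x)-x=c}\frac{u(x)}{J(x)}=[x^{D-1}]\,u ,
\end{equation}
the coefficient of $x^{D-1}$ in $u$. To sum the multipliers, write $g'=g'J/J=(g')^2/J-g'/J$. The second term contributes $-D$. The numerator of the first has too large a degree, but it can be reduced on the roots. Divide: $(g')^2=qg+r$, where $q$ has degree $D-2$ and leading coefficient $D^2$, and let $\rho(g)=[x^{D-1}]\,r$. On the roots $(g')^2=q(x)(x+c)+r(x)$, so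
\[
\sum_{g(x)-x=c}g'(x)=D^2+\rho(g)-D .
\]
The left side, with multiplicities, is continuous in $c$, so the identity holds for $c=0$. The same computation on the roots of $g(x)=c$ gives $\rho(g)=\sum_{g(x)=c}g'(x)$ for every $c$. For the iterates $p^{\circ n}$ of a monic $p$ of degree $d$, the chain rule and this independence of $c$ give $\rho(p^{\circ n})=\rho^n$ with $\rho=\rho(p)$. Hence the multipliers of the $d^n$ fixed points of $p^{\circ n}$ add up to $d^{2n}+\rho^n-d^n$, which is $E(n)$ with $m=1$ and $a_1=0$.

Suppose now that $|\kappa|>1$, that all but $s_n=o(d^n)$ of these fixed points have multiplier $\kappa^n$, and that the other multipliers are $o(|\kappa|^n)$. Subtracting the true sum from $d^n\kappa^n$ gives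
\[
s_n\kappa^n(1+o(1))=(d\kappa)^n-d^{2n}-\rho^n+d^n .
\]
The left side is $o((d|\kappa|)^n)$. So $(d\kappa)^n$ must cancel one of the terms $d^{2n}$, $\rho^n$, and the other one must have a smaller base (Lemma~\ref{lem:expsum}).

If $d\kappa=\rho$ and $|\rho|>d^2$, what remains is $s_n\kappa^n(1+o(1))=-d^{2n}+d^n$. For those $n$ for which the argument of $\kappa^n$ is close to $0$ (Lemma~\ref{lem:recur}), the left side has nonnegative real part and the right side is negative. This case does not occur.

If $\kappa=d$, what remains is $s_n(1+o(1))=1-(\rho/d)^n$. Here \eqref{eq:lagrange} with $u=1$ and $c=0$ is used a second time. If $s_n=0$, it reads $d^n/(d^n-1)=0$, so $s_n\ge1$. Taking $n$ with the argument of $\rho^n$ close to $0$ then excludes $|\rho|\ge d$, so $s_n=1$ for large $n$. If $t$ is the multiplier of the one remaining point, the same relation reads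
\[
\frac{d^n-1}{d^n-1}+\frac1{t-1}=0,
\]
so $t=0$. This is no contradiction: $p(x)=x^d$ has $\rho=0$, $d^n-1$ fixed points with multiplier $d^n$, and the origin with multiplier $0$.

For H\'enon maps the argument follows the same path and again ends at a single bad point, now with trace $\delta^n+(\delta/d)^n$. There the determinant $\delta^n\ne0$ supplies the contradiction that is missing in one variable. The new difficulty lies in the residue computation. The several-variable form of \eqref{eq:lagrange} requires equations without common zeros at infinity, and the two equations $h^n(x,y)=(x,y)$, $n\geq 2$, have leading forms that are multiples of $x^{d^n}$ and $x^{d^{n-1}}$, which vanish together on $x=0$. The remedy is to take the whole orbit as the unknown.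

\section{Periodic orbits as zeros of a cyclic system}\label{sec:cyclic}

\subsection{Normal form}\label{sub:normal}

A conjugacy preserves $d$ and $\delta$, carries $\operatorname{Fix}(f^n)$ to the corresponding set with the same multiplicities, and conjugates the derivatives. By \cite{FM} we may therefore take $f=h_m\circ\dots\circ h_1$ with $h_i(x,y)=(p_i(x)-a_iy,x)$, and then $d=\prod d_i$ and $\delta=\prod a_i$. We may also take the $p_i$ monic. Let $\gamma_i$ be the leading coefficient of $p_i$, let $(s_i)$ be an $m$-periodic sequence in $\mathbf{C}^*$, and put $\psi_i(x,y)=(s_ix,s_{i-1}y)$. Then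
\[
\psi_{i+1}^{-1}h_i\psi_i(x,y)=\Bigl(\frac{p_i(s_ix)}{s_{i+1}}-\frac{a_is_{i-1}}{s_{i+1}}\,y,\;x\Bigr)
\]
is a H\'enon map with leading coefficient $\gamma_is_i^{d_i}/s_{i+1}$, and the composition of these maps is $\psi_1^{-1}f\psi_1$. The recursion $s_{i+1}=\gamma_is_i^{d_i}$ gives $s_{m+1}=Cs_1^d$ with $C\neq0$, and $s_1=Cs_1^d$ has a nonzero solution because $d\ge2$. An $f$ with all $p_i$ monic is said to be \emph{in normal form}.

We will also pass to the inverse. With $\iota(x,y)=(y,x)$ we have $\iota h_i^{-1}\iota(x,y)=(a_i^{-1}p_i(x)-a_i^{-1}y,\,x)$, a H\'enon map of degree $d_i$. So $f^{-1}$ is loxodromic with the same $d$ and with Jacobian $1/\delta$. The identity $(\mathrm{id}-f^{-n})\circ f^n=f^n-\mathrm{id}$ shows that $f^n$ and $f^{-n}$ have the same fixed points with the same multiplicities.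

\subsection{The cyclic system}

Let $f$ be in normal form. In this section and the next, $n$ is fixed with $L:=nm\ge3$. Extend $p_i,a_i,d_i$ periodically, let indices run over $\mathbf{Z}/L$, and define
\[
P:\mathbf{C}^L\to\mathbf{C}^L,\qquad P_i(x)=p_i(x_i)-x_{i+1}-a_ix_{i-1}.
\]
The equation $P_i=0$ says that $h_i(x_i,x_{i-1})=(x_{i+1},x_i)$. The condition $L\ge3$ makes $i-1,i,i+1$ distinct. For every $c\in\mathbf{C}^L$ the leading form of $P_i-c_i$ is $x_i^{d_i}$, and these forms have no common zero other than $0$. Note that $\prod_{i\in\mathbf{Z}/L}d_i=d^n$ and $\prod_{i\in\mathbf{Z}/L}a_i=\delta^n$.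

\begin{lemma}\label{lem:fibers}
\begin{enumerate}
\item The map $x\mapsto(x_1,x_0)$ is a bijection from $P^{-1}(0)$ to $\operatorname{Fix}(f^n)$ that preserves multiplicities.
\item Every fiber $P^{-1}(c)$ has $d^n$ points with multiplicity, and for each polynomial $g$ the sum $\sum_{P(x)=c}g(x)$, with multiplicity, is a polynomial in $c$.
\item The periodic points of $f$ lie in a compact set, and $\#\operatorname{SPer}_n(f)\sim d^n$ as $n\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The equations $P_1,\dots,P_{L-2}$ express $x_2,\dots,x_{L-1}$ as polynomials in $(x_1,x_0)$. In terms of these, $f^n(x_1,x_0)=(p_L(\xi)-a_Lx_{L-1},\,\xi)$ with $\xi=p_{L-1}(x_{L-1})-a_{L-1}x_{L-2}$. The two remaining equations are $P_{L-1}=\xi-x_0$ and $P_L=p_L(x_0)-a_Lx_{L-1}-x_1$. Since $p_L(\xi)-p_L(x_0)$ is divisible by $\xi-x_0$, they generate the same ideal as the components of $f^n-\mathrm{id}$. So the quotient rings are isomorphic.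

(2) Let $A_c=\mathbf{C}[x]/(P_1-c_1,\dots,P_L-c_L)$. There are no zeros at infinity, so B\'ezout's theorem gives $\dim A_c=\prod d_i=d^n$. In $A_c$ each $x_i^{d_i}$ equals a polynomial of lower degree whose coefficients are polynomial in $c$. By induction on the degree, every monomial is a combination, with coefficients polynomial in $c$, of the $d^n$ monomials $\prod x_i^{e_i}$ with $0\le e_i<d_i$, and these therefore form a basis. In this basis multiplication by $g$ has a matrix that is polynomial in $c$. Its trace is the sum in question, because $A_c$ is the product of the local rings at the points $x$ of the fiber, and $g-g(x)$ is nilpotent in the factor at $x$.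

(3) If $P(x)=0$ and $|x_i|$ is the largest coordinate, then $|p_i(x_i)|\le(1+|a_i|)|x_i|$. As $d_i\ge2$, this bounds $|x_i|$ by a constant independent of $n$. By \cite{BLS2}, the measures that give mass $d^{-n}$ to each point of $\operatorname{SPer}_n(f)$ converge to a probability measure. They are all supported in one compact set, so their total masses converge to $1$.
\end{proof}

\subsection{Trace and Jacobian as sums over matchings}

View $\mathbf{Z}/L$ as a cycle with \emph{sites} $i$ and \emph{edges} $\{i-1,i\}$. A \emph{matching} is a set of pairwise disjoint edges, possibly empty, and a site is \emph{covered} by $M$ if it lies on an edge of $M$. Both the trace of $Df^n$ and the determinant of the cyclically tridiagonal matrix $DP$ expand over matchings, and this is what relates them.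

\begin{lemma}\label{lem:perm}
A permutation $\pi$ of $\mathbf{Z}/L$ with $\pi(i)-i\in\{-1,0,1\}$ for all $i$ is the rotation $i\mapsto i+1$, the rotation $i\mapsto i-1$, or the product of the transpositions along the edges of a matching.
\end{lemma}

\begin{proof}
If $\pi(i)=i+1$, then $\pi(i+1)\in\{i,i+2\}$ by injectivity. If $\pi(i)=i+1$ and $\pi(i+1)=i+2$, then $\pi(i+2)$ is neither $i+1$ nor $i+2$, so it is $i+3$, and by induction $\pi$ is the rotation by $+1$. Reversing the orientation of the cycle, $\pi(i)=i-1$ and $\pi(i-1)=i-2$ force the rotation by $-1$. So if $\pi$ is not a rotation, $\pi(i)=i\pm1$ implies $\pi(i\pm1)=i$.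
\end{proof}

\begin{lemma}\label{lem:matching}
Let $u_i,w_i$ $(i\in\mathbf{Z}/L)$ be complex numbers and $Q_i=\begin{pmatrix}u_i&w_i\\1&0\end{pmatrix}$. Then
\[
\operatorname{tr}(Q_L\cdots Q_1)=\sum_{M}\ \prod_{\{i-1,i\}\in M}w_i\prod_{i\ \text{not covered by}\ M}u_i ,
\]
the sum being over all matchings of the cycle.
\end{lemma}

\begin{proof}
The trace is $\sum_{s}\prod_i(Q_i)_{s_{i+1},s_i}$ over all $s:\mathbf{Z}/L\to\{1,2\}$. A term vanishes if $s_i=s_{i+1}=2$ for some $i$. For the other $s$ the set $M=\{\{i-1,i\}:s_i=2\}$ is a matching, and each matching arises from exactly one such $s$. An edge $\{i-1,i\}\in M$ has $s_{i-1}=s_{i+1}=1$ and contributes $(Q_{i-1})_{2,1}(Q_i)_{1,2}=w_i$. An uncovered site has $s_i=s_{i+1}=1$ and contributes $u_i$.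
\end{proof}

On $\mathbf{C}^L$ consider the polynomials $b_i=p_i'(x_i)$, $J=\det DP$,
\[
T=\sum_M\ \prod_{\{i-1,i\}\in M}(-a_i)\prod_{i\ \text{not covered by}\ M}b_i,\qquad X=\prod_i x_i^{d_i-1},
\]
and put $\sigma=\deg X=\sum_i(d_i-1)$.

\begin{lemma}\label{lem:jac}
We have $J=T-1-\delta^n$. At the zero of $P$ that corresponds to $p\in\operatorname{Fix}(f^n)$, $T=t_n(p)$ and $J=-\det(I-Df^n_p)$. Both $T$ and $J$ have degree $\sigma$, and their homogeneous part of degree $\sigma$ is $d^nX$.
\end{lemma}

\begin{proof}
The nonzero entries of $DP$ are $b_i$ at $(i,i)$, $-1$ at $(i,i+1)$ and $-a_i$ at $(i,i-1)$, so only the permutations of Lemma~\ref{lem:perm} contribute to the determinant. A transposition along $\{i-1,i\}$ contributes sign times entries, $(-1)(-1)(-a_i)=-a_i$, so the matchings add up to $T$. The rotations have sign $(-1)^{L-1}$ and contribute $(-1)^{L-1}(-1)^L=-1$ and $(-1)^{L-1}\prod(-a_i)=-\delta^n$. By the chain rule $Df^n_p=B_L\cdots B_1$ with $B_i=\begin{pmatrix}b_i&-a_i\\1&0\end{pmatrix}$, so Lemma~\ref{lem:matching} gives $t_n(p)=T$, and $\det(I-Df_p^n)=1-t_n(p)+\delta^n$.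 Finally, the empty matching gives $\prod b_i$, with leading part $d^nX$, and every other term omits some $b_i$ and has degree $<\sigma$.
\end{proof}

\section{The trace formula}\label{sec:trace}

\subsection{Residues}

The Euler--Jacobi theorem \cite[Ch.~5]{GH} states the following. Let $G_1,\dots,G_L$ be polynomials on $\mathbf{C}^L$ of degrees $d_1,\dots,d_L$ whose leading forms have $0$ as their only common zero, and suppose that all common zeros of the $G_i$ are simple. Then $\sum_{G(x)=0}g(x)/\det DG(x)=0$ for every polynomial $g$ with $\deg g<\sum(d_i-1)$. For our system it extends to the critical degree, which gives the analogue of \eqref{eq:lagrange}.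

\begin{lemma}\label{lem:res}
Let $c$ be such that all zeros of $P-c$ are simple. If $\deg g\le\sigma$, then $\sum_{P(x)=c}g(x)/J(x)=[X]g$, the coefficient of the monomial $X$ in $g$. In particular $\sum_{P(x)=c}1/J(x)=0$.
\end{lemma}

\begin{proof}
By linearity let $g$ be a monomial. If $\deg g<\sigma$, this is the Euler--Jacobi theorem. If $\deg g=\sigma$ and $g\ne X$, some $x_i$ has exponent $\ge d_i$. On the fiber $x_i^{d_i}=(x_i^{d_i}-p_i(x_i))+x_{i+1}+a_ix_{i-1}+c_i$, which has degree $\le d_i-1$. So $g$ agrees on the fiber with a polynomial of degree $<\sigma$, and the sum is $0$. For $g=X$, Lemma~\ref{lem:fibers}, Lemma~\ref{lem:jac} and the first case give $d^n=\sum J/J=d^n\sum X/J$.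
\end{proof}

For $c=0$ the last statement is the relation $\sum_p 1/\det(I-Df^n_p)=0$, of holomorphic Lefschetz type, valid when all fixed points of $f^n$ are simple.

For $c$ as in the lemma, $T=TJ/J=T^2/J-(1+\delta^n)T/J$ and $[X]T=d^n$, so
\begin{equation}\label{eq:split}
\sum_{P=c}T=\sum_{P=c}\frac{T^2}{J}-d^n-(d\delta)^n .
\end{equation}
It remains to compute $\sum T^2/J$. As in Section~\ref{sec:model}, the degree of $T^2$ is too large, and the excess comes from the squares $b_i^2$. Write $(p_i')^2=q_ip_i+r_i$, where $q_i$ has degree $d_i-2$ and leading coefficient $d_i^2$, and $r_i=\rho_ix^{d_i-1}+\cdots$. On the fiber, $b_i^2$ coincides with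
\[
\beta_i=q_i(x_i)\,(x_{i+1}+a_ix_{i-1}+c_i)+r_i(x_i),
\]
which has degree $\le d_i-1$, no more than $b_i$ itself. Its part of degree $d_i-1$ is
\begin{equation}\label{eq:betahat}
\hat\beta_i=x_i^{d_i-1}\Bigl(d_i^2\,\frac{x_{i+1}}{x_i}+d_i^2a_i\,\frac{x_{i-1}}{x_i}+\rho_i\Bigr).
\end{equation}

\begin{example}\label{ex:four}
Take $h(x,y)=(x^2+\mu-ay,x)$ and $n=L=4$. Then $b_i=2x_i$, $X=x_1x_2x_3x_4$, $\hat\beta_i=4(x_{i+1}+ax_{i-1})$, and the seven matchings of the $4$-cycle give
\[
T=b_1b_2b_3b_4-a(b_1b_2+b_2b_3+b_3b_4+b_4b_1)+2a^2 .
\]
Expand $T^2$ and replace each $b_i^2$ by $\beta_i$. Three kinds of terms reach degree $4$.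
\begin{itemize}
\item $b_1^2b_2^2b_3^2b_4^2$ gives $4^4\prod(x_{i+1}+ax_{i-1})$. The monomial $X$ arises from the two rotations, with weights $1$ and $a^4$, and from the two perfect matchings, with weight $a^2$ each. The contribution is $256(1+a^4+2a^2)$.
\item $-2a\,b_1b_2\,b_3^2b_4^2$ gives $-2a\cdot4x_1x_2\cdot16(x_4+ax_2)(x_1+ax_3)$, in which $X$ has coefficient $-128a^2$. With its three rotated copies the contribution is $-512a^2$.
\item $b_1b_2b_3b_4$ occurs with coefficient $4a^2$ from the first and last terms of $T$ and $4a^2$ from the square of the middle term. The contribution is $8a^2\cdot16=128a^2$.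
\end{itemize}
The other terms, such as $b_1^2b_2^2$ and $b_1b_2^2b_3$, drop below degree $4$. So $\sum T^2/J=4^4+(4a)^4+128a^2$. The rotations produce the first two terms of $E(4)$, and $128a^2=2(8a)^2$ is the sum over the two perfect matchings with weight $16a-8a=v_1$ on each edge.
\end{example}

\subsection{Proof of Theorem~\ref{thm:trace}}

By Lemmas~\ref{lem:fibers} and~\ref{lem:jac} the sum to be computed is the value at $c=0$ of the polynomial $c\mapsto\sum_{P=c}T$. By Sard's theorem the regular values of $P$ are dense, so it suffices to show that the polynomial equals $E(n)$ at a regular value $c$. By \eqref{eq:split} we must show $\sum_{P=c}T^2/J=d^{2n}+(d^2\delta)^n+\nu_1^n+\nu_2^n$.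

Expand $T^2$ over ordered pairs of matchings $(M,M')$ and replace each $b_i^2$ by $\beta_i$. Besides the factors $-a_i$ of the edges, a site contributes $\beta_i$ if it is covered by neither matching, $b_i$ if it is covered by exactly one, and $1$ if it is covered by both. Every term now has degree $\le\sigma$, so Lemma~\ref{lem:res} applies. If some site is covered twice, the degree is $<\sigma$ and the term contributes $0$. Otherwise $N=M\sqcup M'$ is a matching, and a given $N$ arises from $2^{|N|}$ pairs, one for each way of assigning its edges to $M$ or $M'$. Only the parts of top degree affect the coefficient of $X$, so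
\[
\sum_{P=c}\frac{T^2}{J}=[X]\sum_N\ \prod_{\{i-1,i\}\in N}\bigl(-2a_i\,d_{i-1}d_i\,x_{i-1}^{d_{i-1}-1}x_i^{d_i-1}\bigr)\prod_{i\in U}\hat\beta_i ,
\]
where $U=U(N)$ is the set of sites not covered by $N$.

Choosing one of the three terms of \eqref{eq:betahat} for each $i\in U$ is the same as choosing a map $\varphi:U\to\mathbf{Z}/L$ with $\varphi(i)\in\{i+1,\,i-1,\,i\}$, with weights $d_i^2$, $d_i^2a_i$, $\rho_i$ respectively. The resulting monomial is $X\prod_{i\in U}x_{\varphi(i)}/x_i$, which equals $X$ exactly when $\varphi$ is a bijection of $U$ onto $U$. Extend such a $\varphi$ by the identity outside $U$ and apply Lemma~\ref{lem:perm}.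

The rotations move every site, so they occur only for $N=\emptyset$. Their weights are $\prod d_i^2=d^{2n}$ and $\prod d_i^2a_i=(d^2\delta)^n$. In the other cases $\varphi$ is the product of the transpositions along a matching $N'$ whose edges lie in $U$. The transposition along $\{i-1,i\}$ sends $i-1$ forward and $i$ backward, with weight $d_{i-1}^2\cdot d_i^2a_i$. Group the pairs $(N,N')$ by the matching $N\sqcup N'$. Each of its edges belongs to $N$, with weight $-2a_id_{i-1}d_i$, or to $N'$, with weight $a_id_{i-1}^2d_i^2$, and the two options add up to $v_i$. Each uncovered site is fixed by $\varphi$ and has weight $\rho_i$. By Lemma~\ref{lem:matching} these terms add up to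
\[
\operatorname{tr}(R_L\cdots R_1)=\operatorname{tr}\bigl((R_m\cdots R_1)^n\bigr)=\nu_1^n+\nu_2^n .
\]
This proves the formula. Finally $\det R_i=-v_i$ and $0<d_{i-1}d_i-2<d_{i-1}d_i$, because $d_{i-1}d_i\ge4$. Hence
\[
0<|\nu_1\nu_2|=\prod_{i=1}^m|v_i|=|\delta|\,d^2\prod_{i=1}^m(d_{i-1}d_i-2)<|\delta|\,d^4 .
\]
This completes the proof. \qed

\section{Comparing the two values of the trace sum}\label{sec:compare}

\subsection{Three lemmas}

The first lemma identifies the leading term of an exponential sum. The second produces the times at which complex powers have a usable sign.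

\begin{lemma}\label{lem:expsum}
Let $u_n=\sum_jc_jz_j^n$ be a finite sum with distinct $z_j\neq0$ and all $c_j\ne0$. Suppose that $u_n=w^n(1+o(1))$ with $w\ne0$. Then exactly one $z_j$ satisfies $|z_j|\ge|w|$; it equals $w$, and its coefficient is $1$.
\end{lemma}

\begin{proof}
For $|\zeta|\le1$ the means $\frac1N\sum_{n\le N}\zeta^n$ tend to $1$ if $\zeta=1$ and to $0$ otherwise. Let $R=\max|z_j|$ and take $j$ with $|z_j|=R$. The means of $u_nz_j^{-n}=\sum_kc_k(z_k/z_j)^n$ tend to $c_j\neq0$. Also $u_nz_j^{-n}=(w/z_j)^n(1+o(1))$. If $|w|>R$, then $u_nw^{-n}\to0$, against the hypothesis. So $|w|\le R$, and the means tend to $1$ if $w=z_j$ and to $0$ otherwise. Hence $z_j=w$ and $c_j=1$, for every $j$ with $|z_j|=R$.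
\end{proof}

\begin{lemma}[Dirichlet]\label{lem:recur}
For $z_1,\dots,z_r\in\mathbf{C}^*$ there are integers $n_k\to\infty$ with $(z_j/|z_j|)^{n_k}\to1$ for all $j$.
\end{lemma}

\begin{proof}
By compactness of the torus, the vectors $((z_j/|z_j|)^{l})_j$ converge along a sequence $l_k$, which we may thin out so that $n_k=l_{k+1}-l_k\to\infty$.
\end{proof}

The third lemma is the Euler--Jacobi relation read as a constraint on the bad points.

\begin{lemma}\label{lem:few}
Let $f$ be in normal form, $n\ge3$ and $|\kappa|>\max(1,|\delta|)$. With the notation of Theorem~\ref{thm:bad}: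
\begin{enumerate}
\item $s_n\ge1$;
\item if $\kappa=d$ and $s_n=1$, the bad point has trace $\delta^n+(\delta/d)^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:jac}, at a point that is not bad $J$ takes the value
\[
J_n=\tau_n-1-\delta^n=(\kappa^n-1)\bigl(1-(\delta/\kappa)^n\bigr),
\]
which is nonzero because $|\kappa|>1$ and $|\delta/\kappa|<1$. Such points are therefore simple. If $s_n=0$, Lemma~\ref{lem:res} with $c=0$ gives $d^n/J_n=0$, which is false. If $s_n=1$, the bad point $p$ has multiplicity one, all zeros of $P$ are simple, and for $\kappa=d$ the same lemma gives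
\[
\frac1{J(p)}+\frac{d^n-1}{(d^n-1)(1-(\delta/d)^n)}=0 .
\]
So $t_n(p)-1-\delta^n=J(p)=-1+(\delta/d)^n$.
\end{proof}

\subsection{Proof of the first part of Theorem~\ref{thm:bad}}

Suppose that \eqref{eq:hyp} holds.

\emph{Reduction to $|\delta|\le1$.} If $|\delta|>1$, replace $(f,\delta,\kappa)$ by $(f^{-1},\delta',\kappa')$ with $\delta'=1/\delta$ and $\kappa'=\kappa/\delta$. Then $|\delta'|<1<|\kappa'|$, and $d$ and the multiplicities are unchanged (Section~\ref{sub:normal}). Since $\operatorname{tr}A^{-1}=\operatorname{tr}A/\det A$ for $2\times2$ matrices, the traces are divided by $\delta^n$. So is $\tau_n$, because $(\kappa')^n+(\delta'/\kappa')^n=(\kappa/\delta)^n+\kappa^{-n}=\delta^{-n}\tau_n$, and $|\kappa'|^n=|\kappa|^n/|\delta|^n$. The bad points are the same and \eqref{eq:hyp} persists. From now on $|\delta|\le1<|\kappa|$, $f$ is in normal form, and $n\ge3$.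

\emph{The basic identity.} There are $d^n$ fixed points, so Theorem~\ref{thm:trace} gives $\sum_{p\ \mathrm{bad}}(\tau_n-t_n(p))=d^n\tau_n-E(n)$. Each term on the left is $\kappa^n\bigl(1+(\delta/\kappa^2)^n-t_n(p)\kappa^{-n}\bigr)$. By the second condition in \eqref{eq:hyp},
\begin{equation}\label{eq:star}
s_n\kappa^n(1+\varepsilon_n)=d^n\tau_n-E(n),\qquad \varepsilon_n\to0 .
\end{equation}
The point of \eqref{eq:star} is that the left side has a known argument, that of $\kappa^n$ up to $o(1)$, while the right side is an explicit exponential sum.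

\emph{The leading term.} Dividing \eqref{eq:star} by $(d\kappa)^n$ and using $s_n=o(d^n)$ gives $E(n)=(d\kappa)^n(1+o(1))$. Collect equal bases in $E(n)$. The two bases with a minus sign, $d$ and $d\delta$, have modulus $\le d<d^2$; this is where $|\delta|\le1$ is used first. So the bases of modulus $\ge d^2$ come from the multiset $\mathcal{B}=\{d^2,\,d^2\delta,\,\nu_1,\,\nu_2\}$, with coefficient equal to their multiplicity in $\mathcal{B}$, and $d^2$ is one of them. By Lemma~\ref{lem:expsum}, $d|\kappa|\ge d^2$, and exactly one element of $\mathcal{B}$, counted with multiplicity, has modulus $\ge d|\kappa|$; this element is $d\kappa$.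

\emph{Case $|\kappa|>d$.} The numbers $\nu_1,\nu_2$ depend on the coefficients of the $p_i$, and one of them may be large, so this case cannot be dismissed by size. Since $|d^2\delta|\le d^2<d|\kappa|$, the element $d\kappa$ is one of them, say $\nu_1=d\kappa$. The bound on the product controls the other: $|\nu_2|<|\delta|d^4/|\nu_1|<d^2$. In \eqref{eq:star} the terms $(d\kappa)^n$ and $\nu_1^n$ cancel, leaving
\[
s_n\kappa^n(1+\varepsilon_n)=-d^{2n}-(d^2\delta)^n-\nu_2^n+(d\delta/\kappa)^n+d^n+(d\delta)^n .
\]
Hence $s_n\kappa^nd^{-2n}(1+\varepsilon_n)=-1-\delta^n+o(1)$. Take $n_k$ from Lemma~\ref{lem:recur} for the pair $\kappa,\delta$. For large $k$ the left side is a nonnegative number times a complex number close to $1$, so its real part is $\ge0$. On the right $\operatorname{Re}\delta^{n_k}\ge0$ for large $k$, so the real part is $\le-1+o(1)$. This is a contradiction.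

\emph{Case $|\kappa|=d$.} Now $d^2\in\mathcal{B}$ has modulus $d|\kappa|$, so $\kappa=d$, and the other elements of $\mathcal{B}$ have modulus $<d^2$; in particular $|\delta|<1$. Here $d^n\tau_n=d^{2n}+\delta^n$, the terms $d^{2n}$ cancel, and \eqref{eq:star} divided by $d^n$ becomes
\begin{equation}\label{eq:caseII}
s_n(1+\varepsilon_n)=1-z_1^n-z_2^n-z_3^n+\delta^n+(\delta/d)^n,\qquad z_1=d\delta,\ \ z_2=\frac{\nu_1}d,\ \ z_3=\frac{\nu_2}d .
\end{equation}
Suppose first that $|z_j|\ge1$ for some $j$, and take $n_k$ from Lemma~\ref{lem:recur} for $z_1,z_2,z_3$. For large $k$ all three powers have positive real part and $\operatorname{Re}z_j^{n_k}\ge1-o(1)$, so the right side of \eqref{eq:caseII} has real part $\le o(1)$. By Lemma~\ref{lem:few}(1) the left side has real part $\ge1-|\varepsilon_{n_k}|$. This is a contradiction.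

So $|z_j|<1$ for all $j$. The right side of \eqref{eq:caseII} tends to $1$, and the integer $s_n$ equals $1$ for $n\ge n_0$. This is the situation of $x\mapsto x^d$ in Section~\ref{sec:model}. Fix $n\ge n_0$ and let $p$ be the bad point of $f^n$. By Lemma~\ref{lem:few}(2), $A=Df^n_p$ has trace $\delta^n+(\delta/d)^n$, of modulus $\le2$, and its determinant is $\delta^n$. The point $p$ is fixed by $f^{2n}$, with
\[
t_{2n}(p)=\operatorname{tr}A^2=(\operatorname{tr}A)^2-2\delta^n .
\]
Thus $|t_{2n}(p)|\le6$, while $|\tau_{2n}|\ge d^{2n}-1\ge63$. So $p$ is also the bad point of $f^{2n}$, and Lemma~\ref{lem:few}(2) for $2n$ gives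
\[
\delta^{2n}+(\delta/d)^{2n}=\bigl(\delta^n+(\delta/d)^n\bigr)^2-2\delta^n,\qquad\text{that is,}\qquad \delta^n\bigl((\delta/d)^n-1\bigr)=0 .
\]
This is impossible, because $0<|\delta|<1<d$. \qed

\begin{remark}\label{rem:hyp}
The last line is the step at which invertibility separates $f$ from the degenerate map $h_0(x,y)=(x^d,x)$ of Section~\ref{sec:intro}: for $h_0$ one has $\delta=0$, $\kappa=d$, $s_n=1$, and the bad point is the origin, with trace $0$. Characteristic zero is used in the sign arguments and in Lemma~\ref{lem:few}(1). In the example of characteristic $\ell$ no point is bad, and the relation $d^n/J_n=0$ is true because $d=\ell=0$ in the field. The condition $s_n=o(d^n)$ cannot be dropped: by Lemma~\ref{lem:fibers}(3) and the chain rule $|t_n(p)|\le2K^n$ for a constant $K$, so the second condition in \eqref{eq:hyp} holds for every $\kappa$ with $|\kappa|>K$.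
\end{remark}

\subsection{From traces to saddles}

A point $p\in\operatorname{Fix}(f^n)$ of exact period $k\mid n$ has $Df^n_p=(Df^k_p)^{n/k}$. So it is a saddle exactly when $Df^n_p$ has one eigenvalue inside and one outside the closed unit disk's boundary circle, that is, of moduli $<1$ and $>1$, and its unstable eigenvalue for $f^n$ is then $\lambda^u(p)^{n/k}$.

\begin{proof}[Proof of the second part of Theorem~\ref{thm:bad}]
Suppose that such a $\kappa$ exists. By Lemma~\ref{lem:fibers}, $\operatorname{Fix}(f^n)$ has $d^n$ points with multiplicity and contains at least $\#\operatorname{SPer}_n(f)\sim d^n$ saddles. A saddle does not have the eigenvalue $1$, so it has multiplicity one. Hence the non-saddles number $o(d^n)$ with multiplicity, and for large $n$ there are saddles that are not exempted. At such a point $Df^n_p$ has eigenvalues $\kappa^n$ and $(\delta/\kappa)^n$. This gives $|\kappa|>1$ and $|\delta/\kappa|<1$, and it shows that the point is not bad. Bad points are therefore exempted saddles or non-saddles, and $s_n=o(d^n)$.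

An exempted saddle has $|t_n(p)|\le o(|\kappa|^n)+1=o(|\kappa|^n)$ uniformly. Let $p$ be a non-saddle; the product of its eigenvalues has modulus $|\delta|^n$. If $|\delta|\le1$, an eigenvalue of modulus $>1$ would force the other to have modulus $<1$, so both have modulus $\le1$. If $|\delta|>1$, an eigenvalue of modulus $<1$ would force the other to have modulus $>1$, so both have modulus $\ge1$, hence $\le|\delta|^n$. In both cases $|t_n(p)|\le2\max(1,|\delta|)^n=o(|\kappa|^n)$. Thus \eqref{eq:hyp} holds, against the first part.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]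
If $f$ is exceptional with constant $\kappa$, a saddle in $\operatorname{Fix}(f^n)$ of exact period $k$ has unstable eigenvalue $(\kappa^k)^{n/k}=\kappa^n$ for $f^n$. This contradicts the second part of Theorem~\ref{thm:bad}, with no saddle exempted.
\end{proof}

\section{Multipliers that depend only on the period}\label{sec:const}

Suppose that $\lambda^u$ takes a single value $\Lambda_n$ on each nonempty $\operatorname{SPer}_n(f)$. To reach Theorem~\ref{thm:main} we must show that $\Lambda_n=\kappa^n$, and the difficulty is that the hypothesis relates no two periods. The link comes from orbits that stay near a saddle $p$ of period $k$ for a long time and make one excursion along a homoclinic loop. Such an orbit has exact period $kj$, and its multiplier is $\lambda^u(p)^j$ up to a factor, due to the excursion, that converges as $j\to\infty$. Two saddles of periods $k$ and $k'$ then give two estimates for $\Lambda_{kk'i}$.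

\subsection{Facts from hyperbolic dynamics}

A compact set $\Gamma\subset\mathbf{C}^2$ with $f(\Gamma)=\Gamma$ is \emph{hyperbolic} if there are a $Df$-invariant splitting $\mathbf{C}^2=E^s_y\oplus E^u_y$ for $y\in\Gamma$ and constants $C>0$, $\theta<1$ with $\|Df^l_yv\|\le C\theta^l\|v\|$ for $v\in E^s_y$ and $\|Df^{-l}_yv\|\le C\theta^l\|v\|$ for $v\in E^u_y$, for all $l\ge0$. Then $E^u_y$ is the set of $v$ with $Df^{-l}_yv\to0$ and $E^s_y$ is the set of $v$ with $Df^{l}_yv\to0$, so both are complex subspaces. Let $p$ be a saddle of period $k$ and $F=f^k$. Its stable and unstable manifolds $W^s(p)$ and $W^u(p)$ consist of the points $y$ with $F^iy\to p$ as $i\to+\infty$ and as $i\to-\infty$. They are immersed curves, and the convergence is exponential. A \emph{transverse homoclinic point} is a point $q\ne p$ of $W^s(p)\cap W^u(p)$ at which the two tangent lines are distinct. We use the following facts; (H1)--(H4) are standard \cite{KH}.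
\begin{itemize}
\item[(H1)] If $q$ is a transverse homoclinic point of $p$, the union of the $f$-orbits of $p$ and $q$ is a hyperbolic set.
\item[(H2)] A hyperbolic set $\Gamma$ has a bounded open neighborhood $V$ such that $\hat\Gamma=\bigcap_{l\in\mathbf{Z}}f^l(\overline V)$ is hyperbolic.
\item[(H3)] On a hyperbolic set, $y\mapsto E^u_y$ and $y\mapsto E^s_y$ are H\"older continuous, with some exponent $\alpha\in(0,1]$.
\item[(H4)] (Shadowing of periodic pseudo-orbits.) For a hyperbolic set $\Gamma$ there are $K,\epsilon_0>0$ such that, if $(y_l)$ is an $N$-periodic sequence in $\Gamma$ with $\|f(y_l)-y_{l+1}\|\le\epsilon<\epsilon_0$ for all $l$, there is a point $x$ with $f^N(x)=x$ and $\|f^l(x)-y_l\|\le K\epsilon$ for all $l$.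
\item[(H5)] Every saddle of a loxodromic automorphism has a transverse homoclinic point \cite[\S9]{BLS4}.
\end{itemize}

\subsection{Saddles near a homoclinic loop}

\begin{lemma}\label{lem:homoclinic}
Let $p$ be a saddle of exact period $k$ and $\lambda=\lambda^u(p)$. There is $C_p\in\mathbf{C}^*$ such that for all large $j$ there is a saddle $x_j$ of exact period $kj$, with $\lambda^u(x_j)=\lambda^j(C_p+o(1))$ as $j\to\infty$.
\end{lemma}

\begin{proof}
Let $F=f^k$, let $q$ be given by (H5), let $\Gamma$ be the hyperbolic set of (H1), and let $V,\hat\Gamma$ be as in (H2). Fix $C_0>0$ and $\theta<1$ with $\|F^iq-p\|\le C_0\theta^{|i|}$ for all $i\in\mathbf{Z}$. The point $q$ is not periodic, since $q\ne p$ and $F^iq\to p$. The orbit of $q$ accumulates only on the orbit of $p$, so $q$ is isolated in $\Gamma$. Let $3\eta=\operatorname{dist}(q,\Gamma\setminus\{q\})>0$.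

\emph{The periodic point.} Put $j_-=\lfloor j/2\rfloor$ and $j_+=j-j_-$, and call the set of integers $l$ with $-kj_-\le l<kj_+$ the window; it is a complete system of residues modulo $kj$. Let $(y_l)$ be the $kj$-periodic sequence with $y_l=f^l(q)$ on the window. Its only jump is from $F^{j_+}q$ to $F^{-j_-}q$, of size
\[
\epsilon_j\le C_0\theta^{j_+}+C_0\theta^{j_-}\le2C_0\theta^{(j-1)/2}.
\]
For large $j$, (H4) gives $x_j$ with $f^{kj}x_j=x_j$ and $\|f^lx_j-f^lq\|\le K\epsilon_j\le\eta$ on the window. For $l\ne0$ in the window, $f^lq\in\Gamma\setminus\{q\}$, so $\|f^lx_j-q\|\ge2\eta$, while $\|x_j-q\|\le\eta$. Hence $f^lx_j\ne x_j$, and the exact period is $kj$. For large $j$ the whole orbit lies in $V$, so $x_j\in\hat\Gamma$.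

\emph{A scalar cocycle.} To write $\lambda^u(x_j)$ as a product of numbers we need a frame of $E^u$ along the loop. Let $\Gamma_0=\{p\}\cup\{F^iq:i\in\mathbf{Z}\}$, a compact $F$-invariant set. The spaces $E^u_y$ and $E^s_y$ are lines at $y=p$. By continuity they are lines at points of $\hat\Gamma$ near $p$, by invariance on all of $\Gamma_0$, and by continuity again near $\Gamma_0$. As $\Gamma_0$ is countable, there is a linear form $\ell$ on $\mathbf{C}^2$ whose kernel differs from $E^u_y$ for all $y\in\Gamma_0$. By continuity and compactness, $E^u_y\neq\ker\ell$ on a compact neighborhood $W$ of $\Gamma_0$ in $\hat\Gamma$. For $y\in W$ let $e(y)\in E^u_y$ be the vector with $\ell(e(y))=1$ and put $\varphi(y)=\ell(DF_y\,e(y))$. By (H3), $e$ and $\varphi$ are $\alpha$-H\"older on $W$, and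
\[
DF_y\,e(y)=\varphi(y)\,e(Fy)\qquad\text{whenever } y,\,Fy\in W .
\]
In particular $\varphi(p)=\lambda$ and $\varphi\neq0$ on $\Gamma_0$. After shrinking $W$, $|\varphi|$ is bounded below on $W$ by a positive constant.

\emph{The multiplier.} For large $j$ the points $F^ix_j$, $-j_-\le i<j_+$, are within $K\epsilon_j$ of $\Gamma_0$, so they lie in $W$, and they form the whole $F$-orbit of $x_j$. The lines $E^u_{x_j}$ and $E^s_{x_j}$ are eigenlines of $DF^j_{x_j}$, on which the eigenvalues have modulus $>1$ and $<1$. So $x_j$ is a saddle, and going once around the orbit gives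
\[
\frac{\lambda^u(x_j)}{\lambda^j}=\prod_{i=-j_-}^{j_+-1}\frac{\varphi(F^ix_j)}{\varphi(F^iq)}\ \cdot\prod_{i=-j_-}^{j_+-1}\frac{\varphi(F^iq)}{\lambda}.
\]
Each of the $j$ factors of the first product is $1+O(\epsilon_j^\alpha)$ uniformly, and $j\epsilon_j^\alpha\to0$, so the first product tends to $1$. Continuity of $\varphi$ alone would not control $j$ errors at once; this is where the H\"older bound is needed. In the second product the factors are nonzero and equal to $1+O(\theta^{\alpha|i|})$, so it converges to the nonzero number $C_p=\prod_{i\in\mathbf{Z}}\varphi(F^iq)/\lambda$.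
\end{proof}

\subsection{Proof of Theorem~\ref{thm:const}}

Suppose that $\lambda^u\equiv\Lambda_n$ on $\operatorname{SPer}_n(f)$ for every $n$ in $S=\{n:\operatorname{SPer}_n(f)\ne\emptyset\}$. Let $k,k'\in S$. Lemma~\ref{lem:homoclinic}, applied to a saddle of period $k$ with $j=k'i$ and to a saddle of period $k'$ with $j=ki$, gives $C,C'\neq0$ with
\[
\Lambda_{kk'i}=\Lambda_k^{k'i}(C+o(1))=\Lambda_{k'}^{ki}(C'+o(1))\qquad(i\to\infty).
\]
So $w=\Lambda_k^{k'}/\Lambda_{k'}^{k}$ satisfies $w^i\to C'/C\neq0$, and $w=w^{i+1}/w^i\to1$. Hence
\begin{equation}\label{eq:commute}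
\Lambda_k^{k'}=\Lambda_{k'}^{k}\qquad\text{for all }k,k'\in S .
\end{equation}
This determines $\Lambda_{k'}$ from $\Lambda_k$ only up to a root of unity, and two consecutive periods remove the ambiguity. By Lemma~\ref{lem:fibers}(3) there is $k$ with $k,k+1\in S$. Put $\kappa=\Lambda_{k+1}/\Lambda_k$. By \eqref{eq:commute}, $\kappa^k=\Lambda_{k+1}^k/\Lambda_k^k=\Lambda_k^{k+1}/\Lambda_k^k=\Lambda_k$, and so $\kappa^{k+1}=\kappa\Lambda_k=\Lambda_{k+1}$. For $l\in S$, \eqref{eq:commute} gives $\Lambda_l^k=\Lambda_k^l=\kappa^{kl}$ and $\Lambda_l^{k+1}=\Lambda_{k+1}^l=\kappa^{(k+1)l}$. Dividing, $\Lambda_l=\kappa^l$. Thus $f$ is exceptional, which contradicts Theorem~\ref{thm:main}. \qed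

\begin{thebibliography}{9}

\bibitem{BLS4}
Bedford, Lyubich and Smillie, \emph{Polynomial diffeomorphisms of $\mathbf{C}^2$ IV}, Invent. Math. 112 (1993).

\bibitem{BLS2}
Bedford, Lyubich and Smillie, \emph{Distribution of periodic points of polynomial diffeomorphisms of $\mathbf{C}^2$}, Invent. Math. 114 (1993).

\bibitem{CD}
Serge Cantat and Romain Dujardin, \emph{Multiplier rigidity for complex H\'enon maps}, arXiv:2603.09445 (2026).

\bibitem{FM}
Friedland and Milnor (conjugacy of loxodromic automorphisms to compositions of H\'enon maps).

\bibitem{GH}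
Griffiths and Harris, Ch.~5 (the Euler--Jacobi theorem).

\bibitem{KH}
Katok and Hasselblatt (hyperbolic dynamics).

\end{thebibliography}
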